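\title{Functorial ultraboolean retractions of distributive semilattices need exponentially many atoms}

\begin{abstract}
A finite distributive join-semilattice $D$ with $n$ join-irreducible elements is a retract of the Boolean semilattice with $n$ atoms. We study the cost of choosing such retractions functorially with respect to embeddings. We show that the number of atoms cannot be bounded by a polynomial in $n$: for every functorial retraction $\Phi$ with finite values on finite objects, $\Phi(\mathcal{P}([N]))$ has at least $c\,2^N/N^k$ atoms for suitable constants $c>0$ and $k$ and all large $N$. We also construct a functorial retraction that uses at most $n+\frac{n(n+1)}{2}|D|\le n+\frac{n(n+1)}{2}2^n$ atoms. The optimal growth rate is therefore $2^{n+O(\log n)}$.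
\end{abstract}

\section{Introduction}

Throughout, a \emph{semilattice} is a join-semilattice with a least element $0$, a \emph{homomorphism} preserves $\vee$ and $0$, a \emph{subsemilattice} contains $0$ and is closed under $\vee$, and an \emph{embedding} is an injective homomorphism. A semilattice $S$ is \emph{distributive} if, whenever $a\le b\vee c$ in $S$, there are $b'\le b$ and $c'\le c$ with $a=b'\vee c'$. A finite semilattice is \emph{Boolean} if it is isomorphic to $(\mathcal{P}(X),\cup,\emptyset)$ for a finite set $X$, and a semilattice is \emph{ultraboolean} if it is the union of a directed family of finite Boolean subsemilattices. An element $p\neq0$ is \emph{join-irreducible} if $p=a\vee b$ implies $p\in\{a,b\}$. For a finite semilattice $D$ we write $\mathrm{J}(D)$ for the ordered set of its join-irreducible elements, and $\mathrm{J}(d)=\{p\in\mathrm{J}(D):p\le d\}$ for $d\in D$. The join-irreducible elements of $\mathcal{P}(X)$ are its atoms, the singletons.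

A semilattice $D$ is a \emph{retract} of $B$ if there are homomorphisms $\varepsilon\colon D\to B$ and $\mu\colon B\to D$ with $\mu\varepsilon=\mathrm{id}_D$. Retracts of ultraboolean semilattices are distributive. Indeed, $\mathcal{P}(X)$ is distributive because $A\subseteq B\cup C$ gives $A=(A\cap B)\cup(A\cap C)$; distributivity passes to directed unions; and if $a\le b\vee c$ in a retract $D$, then $\varepsilon(a)=b'\vee c'$ with $b'\le\varepsilon(b)$, $c'\le\varepsilon(c)$, so that $a=\mu(b')\vee\mu(c')$ with $\mu(b')\le b$, $\mu(c')\le c$. Conversely, a finite distributive $D$ is a retract of $\mathcal{P}(\mathrm{J}(D))$ through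
\begin{equation}\label{eq:canonical}
\varepsilon(d)=\mathrm{J}(d),\qquad \mu(A)=\bigvee A
\end{equation}
(see Lemma~\ref{lem:finite}). One may ask for such retractions that depend functorially on $D$.

\begin{definition}
A \emph{functorial retraction} $\langle\Phi,\varepsilon,\mu\rangle$ consists of a functor $\Phi$ from the category of distributive semilattices with embeddings to the category of ultraboolean semilattices with embeddings, and of homomorphisms $\varepsilon_D\colon D\to\Phi(D)$ and $\mu_D\colon\Phi(D)\to D$ for every distributive $D$, such that $\mu_D\varepsilon_D=\mathrm{id}_D$ and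
\[
\Phi(f)\,\varepsilon_D=\varepsilon_E\,f,\qquad f\,\mu_D=\mu_E\,\Phi(f)
\]
for every embedding $f\colon D\to E$ between distributive semilattices. It has \emph{finite values} if $\Phi(D)$ is finite for every finite distributive $D$.
\end{definition}

A finite ultraboolean semilattice is Boolean: finitely many members of the directed family cover it, and one member contains them all. So in the case of finite values, $|\mathrm{J}(\Phi(D))|$ is the number of atoms of the Boolean semilattice $\Phi(D)$, and it measures the size of the retraction. The following problem is posed by Wehrung~\cite{Wehrung}.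

\begin{quote}
Are there a functorial retraction $\langle\Phi,\varepsilon,\mu\rangle$ with finite values and a polynomial $P$ such that $|\mathrm{J}(\Phi(D))|\le P(|\mathrm{J}(D)|)$ for every finite distributive $D$?
\end{quote}

The simplest cases suggest a positive answer. One object $D$ costs $|\mathrm{J}(D)|$ atoms, by \eqref{eq:canonical}. One embedding $D\to E$ can be accommodated by giving $\Phi(E)$ at most $|\mathrm{J}(D)|$ further atoms (Section~\ref{sub:obstacle}). A power set receives exponentially many embeddings, already from a four-element chain, but one atom may serve many of them at once (Section~\ref{sub:witness}). The answer is nevertheless negative, and the reason is composition: an atom that serves many embeddings into a large power set can be pulled back to an atom of a very special kind over a smaller power set.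

Put $[n]=\{1,\dots,n\}$ and $E_n=\mathcal{P}([n])$, so that $|\mathrm{J}(E_n)|=n$.

\begin{theorem}\label{thm:lower}
Let $\langle\Phi,\varepsilon,\mu\rangle$ be a functorial retraction with finite values, and let $X_n=\mathrm{J}(\Phi(E_n))$.
\begin{enumerate}
\item[(1)] For all integers $r\ge1$, $n\ge r+2$ and $w\ge r$,
\[
|X_n|\ \ge\ \frac{1}{r+1}\binom{n}{r}\qquad\text{or}\qquad |X_{n-r+w}|\ \ge\ \frac{2^w-1}{\sum_{i<r}\binom{w}{i}}.
\]
\item[(2)] There are constants $c>0$ and $k$, depending on $\Phi$, such that $|X_N|\ge c\,2^N/N^k$ for all large $N$. In particular, $|\mathrm{J}(\Phi(D))|$ admits no polynomial bound in $|\mathrm{J}(D)|$, and no bound $O(\alpha^{|\mathrm{J}(D)|})$ with $\alpha<2$.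
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:upper}
There is a functorial retraction $\langle\Phi,\varepsilon,\mu\rangle$ such that, for every finite distributive $D$ with $n=|\mathrm{J}(D)|$, the semilattice $\Phi(D)$ is finite and
\[
|\mathrm{J}(\Phi(D))|\ \le\ n+\frac{n(n+1)}{2}\,|D|\ \le\ n+\frac{n(n+1)}{2}\,2^n .
\]
\end{theorem}

Theorem~\ref{thm:lower} answers the problem in the negative. Together, the two theorems show that the optimal growth rate is $2^{n+O(\log n)}$ and that the base $2$ in Theorem~\ref{thm:lower}(2) is sharp. Both proofs start from a translation of the axioms into statements about finite sets of points, given in Section~\ref{sec:points}. Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}, together with the bound $|X_N|\ge2^{N/5}$ from a threshold that does not depend on $\Phi$, and Section~\ref{sec:upper} proves Theorem~\ref{thm:upper}.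

\section{Points, pullbacks and traces}\label{sec:points}

Every embedding $\varphi$ reflects the order: $\varphi(a)\le\varphi(b)$ gives $\varphi(a\vee b)=\varphi(b)$, hence $a\vee b=b$. A bijective homomorphism is an isomorphism. We call an embedding \emph{proper} if it is not an isomorphism. In an ordered set, ${\uparrow}q=\{q':q'\ge q\}$, and $\operatorname{Min}U$ is the set of minimal elements of $U$.

\begin{lemma}\label{lem:finite}
Let $D$ be a finite distributive semilattice.
\begin{enumerate}
\item[(i)] $d=\bigvee\mathrm{J}(d)$ for all $d\in D$; hence $d\le e$ if and only if $\mathrm{J}(d)\subseteq\mathrm{J}(e)$.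
\item[(ii)] $\mathrm{J}(0)=\emptyset$ and $\mathrm{J}(d\vee e)=\mathrm{J}(d)\cup\mathrm{J}(e)$.
\item[(iii)] $d\mapsto\mathrm{J}(d)$ is an isomorphism onto the semilattice of down-sets of $\mathrm{J}(D)$ under union. In particular $\mathrm{J}(D)$ has exactly $|D|\le2^{|\mathrm{J}(D)|}$ up-sets.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A nonzero element that is not join-irreducible is the join of two smaller elements; use induction. (ii) If $p\in\mathrm{J}(d\vee e)$, distributivity gives $p=d'\vee e'$ with $d'\le d$, $e'\le e$, and $p$ equals $d'$ or $e'$. (iii) The map is an embedding by (i) and (ii), and a down-set $I$ satisfies $\mathrm{J}(\bigvee I)=\bigcup_{p\in I}\mathrm{J}(p)=I$. Up-sets are the complements of down-sets.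
\end{proof}

By (iii), $D$ is a distributive lattice. Conversely, a finite distributive lattice is a distributive semilattice (take $b'=a\wedge b$, $c'=a\wedge c$).

A homomorphism between power sets is best read backwards, from points of the target to sets of points of the source. For finite sets $X,Y$ and a homomorphism $\varphi\colon\mathcal{P}(X)\to\mathcal{P}(Y)$, put
\[
\varphi^*(y)=\{x\in X: y\in\varphi(\{x\})\}\qquad(y\in Y).
\]

\begin{lemma}\label{lem:dual}
Let $X,Y,Z$ be finite sets and $\varphi\colon\mathcal{P}(X)\to\mathcal{P}(Y)$, $\psi\colon\mathcal{P}(Y)\to\mathcal{P}(Z)$ homomorphisms.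
\begin{enumerate}
\item[(i)] $y\in\varphi(A)$ if and only if $\varphi^*(y)\cap A\ne\emptyset$. Every map $Y\to\mathcal{P}(X)$ equals $\varphi^*$ for exactly one homomorphism $\varphi$.
\item[(ii)] $(\psi\varphi)^*(z)=\bigcup_{y\in\psi^*(z)}\varphi^*(y)$ and $\mathrm{id}^*(x)=\{x\}$.
\item[(iii)] $\varphi$ is an embedding if and only if for every $x\in X$ there is $y\in Y$ with $\varphi^*(y)=\{x\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $\varphi(A)=\bigcup_{x\in A}\varphi(\{x\})$. Conversely, for any $h\colon Y\to\mathcal{P}(X)$ the map $A\mapsto\{y:h(y)\cap A\neq\emptyset\}$ preserves $\emptyset$ and unions. (ii) By (i), $z\in\psi(\varphi(\{x\}))$ if and only if some $y\in\psi^*(z)$ lies in $\varphi(\{x\})$. (iii) If $\varphi$ is an embedding, then $\varphi(\{x\})\not\subseteq\varphi(X\setminus\{x\})$, and a point $y$ of the difference has $x\in\varphi^*(y)$ and $\varphi^*(y)\cap(X\setminus\{x\})=\emptyset$. Conversely, if $\varphi^*(y)=\{x\}$, then $x\in A$ if and only if $y\in\varphi(A)$, so $\varphi(A)$ determines $A$.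
\end{proof}

Next let $D$ be finite distributive and $\varepsilon\colon D\to\mathcal{P}(X)$ a homomorphism. The \emph{trace} of a point $x\in X$ is
\[
V(x)=\{p\in\mathrm{J}(D):x\in\varepsilon(p)\}.
\]
It is an up-set of $\mathrm{J}(D)$ because $\varepsilon$ is monotone, and $\varepsilon(d)=\bigcup_{p\in\mathrm{J}(d)}\varepsilon(p)$ gives
\begin{equation}\label{eq:trace}
x\in\varepsilon(d)\iff V(x)\cap\mathrm{J}(d)\neq\emptyset .
\end{equation}
Conversely, for any family $(V(x))_{x\in X}$ of up-sets, \eqref{eq:trace} defines a homomorphism $\varepsilon$ by Lemma~\ref{lem:finite}(ii), and its traces are the given sets, since an up-set meets $\mathrm{J}(p)$ exactly when it contains $p$.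

Traces are transported along a homomorphism $f\colon D\to E$ of finite distributive semilattices by the operation
\[
f^\sharp V=\{p\in\mathrm{J}(D):\mathrm{J}(f(p))\cap V\neq\emptyset\}\qquad(V\text{ an up-set of }\mathrm{J}(E)).
\]
The set $f^\sharp V$ is an up-set of $\mathrm{J}(D)$, and $f^\sharp$ preserves unions.

\begin{lemma}\label{lem:sharp}
Let $g\colon D_0\to D$ and $f\colon D\to E$ be homomorphisms of finite distributive semilattices, $V$ an up-set of $\mathrm{J}(E)$, and $q\in\mathrm{J}(E)$.
\begin{enumerate}
\item[(i)] $(fg)^\sharp V=g^\sharp f^\sharp V$.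
\item[(ii)] If $f$ is an isomorphism, then $f^\sharp V=f^{-1}(V)$.
\item[(iii)] $f^\sharp({\uparrow}q)=\{p\in\mathrm{J}(D):q\le f(p)\}$.
\item[(iv)] If $f$ is an embedding, then every up-set of $\mathrm{J}(D)$ has the form $f^\sharp V$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $d\in D$ we have $f(d)=\bigvee_{p\in\mathrm{J}(d)}f(p)$, so $\mathrm{J}(f(d))=\bigcup_{p\in\mathrm{J}(d)}\mathrm{J}(f(p))$ by Lemma~\ref{lem:finite}(ii). Hence $\mathrm{J}(f(d))$ meets $V$ if and only if $\mathrm{J}(d)$ meets $f^\sharp V$. Take $d=g(p_0)$ with $p_0\in\mathrm{J}(D_0)$. (ii) Here $f(p)\in\mathrm{J}(E)$, and the up-set $V$ meets $\mathrm{J}(f(p))$ if and only if it contains $f(p)$. (iii) There is $q'\in\mathrm{J}(E)$ with $q\le q'\le f(p)$ if and only if $q\le f(p)$. (iv) An up-set of $\mathrm{J}(D)$ has the form $U=\mathrm{J}(D)\setminus\mathrm{J}(e)$ with $e\in D$. For $V=\mathrm{J}(E)\setminus\mathrm{J}(f(e))$ we get $p\in f^\sharp V$ if and only if $f(p)\not\le f(e)$, that is $p\not\le e$, that is $p\in U$.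
\end{proof}

We can now translate the definition. Suppose that finite sets $X_D$, homomorphisms $\varepsilon_D\colon D\to\mathcal{P}(X_D)$ and $\mu_D\colon\mathcal{P}(X_D)\to D$, and homomorphisms $\Phi(f)\colon\mathcal{P}(X_D)\to\mathcal{P}(X_E)$ are given for all finite distributive $D,E$ and all embeddings $f\colon D\to E$. A functorial retraction with finite values provides such data, with $X_D=\mathrm{J}(\Phi(D))$, once $\Phi(D)$ is identified with $\mathcal{P}(X_D)$ by $b\mapsto\mathrm{J}(b)$. Write $f^\triangleleft=\Phi(f)^*$, call $f^\triangleleft(y)\subseteq X_D$ the \emph{pullback} of $y\in X_E$ along $f$, and abbreviate $\mu_D(\{x\})$ to $\mu_D(x)$.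

\begin{proposition}\label{prop:dict}
In this setting the following equivalences hold.
\begin{enumerate}
\item[(P1)] $\Phi$ preserves composites and identities if and only if $(fg)^\triangleleft(y)=\bigcup_{x\in f^\triangleleft(y)}g^\triangleleft(x)$ and $\mathrm{id}^\triangleleft(y)=\{y\}$ always hold.
\item[(P2)] $\Phi(f)$ is an embedding if and only if every $x\in X_D$ has $f^\triangleleft(y)=\{x\}$ for some $y\in X_E$.
\item[(P3)] $\Phi(f)\varepsilon_D=\varepsilon_Ef$ if and only if $\bigcup_{x\in f^\triangleleft(y)}V(x)=f^\sharp V(y)$ for all $y\in X_E$.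
\item[(P4)] $f\mu_D=\mu_E\Phi(f)$ if and only if $f(\mu_D(x))=\bigvee\{\mu_E(y):x\in f^\triangleleft(y)\}$ for all $x\in X_D$.
\end{enumerate}
\end{proposition}

\begin{proof}
(P1) and (P2) restate Lemma~\ref{lem:dual}. For (P3), two homomorphisms on $D$ agree if and only if they agree on $\mathrm{J}(D)$. Let $p\in\mathrm{J}(D)$ and $y\in X_E$. Then $y\in\Phi(f)(\varepsilon_D(p))$ means that $p\in V(x)$ for some $x\in f^\triangleleft(y)$, while $y\in\varepsilon_E(f(p))$ means $p\in f^\sharp V(y)$ by \eqref{eq:trace}. For (P4), compare the two homomorphisms on singletons and use $\Phi(f)(\{x\})=\{y:x\in f^\triangleleft(y)\}$.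
\end{proof}

From now on (P1)--(P4) refer to the conditions on the right-hand sides.

\section{The lower bound}\label{sec:lower}

Fix a functorial retraction with finite values, so that (P1)--(P4) hold, and write $X_n=X_{E_n}$. We identify $\mathrm{J}(E_n)$ with $[n]$. It is an antichain, so the trace $V(y)$ of a point $y\in X_n$ may a priori be any subset of $[n]$. The plan is to show that either many different subsets occur as traces in $X_n$, or the points of a larger $X_N$ are inefficient and therefore numerous.

\subsection{Witnesses of chains}\label{sub:witness}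

Let $C=\{0<1<2<3\}$ be the four-element chain. It is distributive, $\mathrm{J}(C)=\{1,2,3\}$, and the up-sets of $\mathrm{J}(C)$ are $\emptyset$, $\{3\}$, $\{2,3\}$, $\{1,2,3\}$. Since $\mu_C\varepsilon_C=\mathrm{id}_C$, the map $\varepsilon_C$ is an embedding, so $\varepsilon_C(2)\not\subseteq\varepsilon_C(1)$. Fix $x^*\in\varepsilon_C(2)\setminus\varepsilon_C(1)$; then
\[
V(x^*)=\{2,3\}.
\]
This is the only use of $\mu$ in the lower bound.

An embedding $F\colon C\to E_n$ is the same as a chain of sets $\emptyset\subsetneq F(1)\subsetneq F(2)\subsetneq F(3)\subseteq[n]$, and $F^\sharp V=\{j\in\{1,2,3\}:F(j)\cap V\neq\emptyset\}$. We say that $y\in X_n$ is a \emph{witness} of $F$ if $F^\triangleleft(y)=\{x^*\}$. By (P2), every $F$ has a witness. By (P3), a witness $y$ of $F$ satisfies $F^\sharp V(y)=\{2,3\}$, that is,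
\begin{equation}\label{eq:witness}
V(y)\cap F(1)=\emptyset,\qquad V(y)\cap F(2)\neq\emptyset .
\end{equation}
Condition \eqref{eq:witness} alone forces nothing large: it holds for $V(y)=\{b\}$ with any $b\in F(2)\setminus F(1)$, so $n$ points with singleton traces satisfy it for all chains in $E_n$. The following example shows why witnesses cannot be shared so freely.

\begin{example}\label{ex:glue}
Label the elements of $[5]$ as $u,l,j_1,j_2,j_3$ and consider the chains
\[
K^1\colon\ \{u\}\subsetneq\{u,j_1,j_3\}\subsetneq[5],\qquad K^2\colon\ \{u\}\subsetneq\{u,j_2,j_3\}\subsetneq[5].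
\]
Suppose that they have a common witness $z\in X_5$; by \eqref{eq:witness} its trace could be $\{j_3\}$. Label the elements of $[4]$ as $t,c,a_1,a_2$ and let $G\colon E_4\to E_5$ be the homomorphism with
\[
G(\{t\})=\{u\},\quad G(\{c\})=\{l\},\quad G(\{a_1\})=\{j_1,j_3\},\quad G(\{a_2\})=\{j_2,j_3\}.
\]
It is an embedding, as $u,l,j_1,j_2$ detect $t,c,a_1,a_2$, and $K^i=GF^i$ for the chains $F^i\colon\{t\}\subsetneq\{t,a_i\}\subsetneq[4]$. If $V(z)=\{j_3\}$, then (P3) says that the traces of the points of $G^\triangleleft(z)$ have union $G^\sharp\{j_3\}=\{a_1,a_2\}$. The economical solution would be two points with traces $\{a_1\}$ and $\{a_2\}$. It is impossible. By (P1), every $y\in G^\triangleleft(z)$ has $(F^1)^\triangleleft(y)\subseteq(K^1)^\triangleleft(z)=\{x^*\}$, so by (P3) the set $(F^1)^\sharp V(y)$ is $\emptyset$ or $\{2,3\}$; but $(F^1)^\sharp\{a_2\}=\{3\}$. In the same way $(F^2)^\sharp\{a_1\}=\{3\}$ excludes the trace $\{a_1\}$. So $X_4$ contains a point with trace $\{a_1,a_2\}$: sharing a witness in $X_5$ is paid for by a point with a larger trace in $X_4$.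
\end{example}

The general statement behind the example is that common witnesses descend along $G$. The top element $3$ of $C$ is there to detect whether a trace is empty.

\begin{lemma}\label{lem:descent}
Let $F^1,\dots,F^r\colon C\to E_n$ be embeddings with $F^i(3)=[n]$ for all $i$, and let $G\colon E_n\to E_N$ be an embedding. If $GF^1,\dots,GF^r$ have a common witness in $X_N$, then $F^1,\dots,F^r$ have a common witness in $X_n$.
\end{lemma}

\begin{proof}
Let $z$ be a common witness of the $GF^i$ and $Y=G^\triangleleft(z)$. By (P1),
\[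
\bigcup_{y\in Y}(F^i)^\triangleleft(y)=\{x^*\}\qquad(1\le i\le r),
\]
so each $(F^i)^\triangleleft(y)$ with $y\in Y$ is $\emptyset$ or $\{x^*\}$, and some $y\in Y$ is a witness of $F^1$. Fix this $y$. By \eqref{eq:witness}, $V(y)\neq\emptyset$. For each $i$ we have $F^i(3)\cap V(y)=V(y)\neq\emptyset$, so $(F^i)^\sharp V(y)\ne\emptyset$, and (P3) gives $(F^i)^\triangleleft(y)\neq\emptyset$. Hence $(F^i)^\triangleleft(y)=\{x^*\}$.
\end{proof}

\subsection{Factoring several chains through one embedding}

Fix $r\ge1$, $n\ge r+2$, $w\ge r$ and $N=n-r+w$. Write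
\[
[N]=U\sqcup\{l\}\sqcup W,\qquad |U|=n-r-1\ge1,\quad |W|=w .
\]
For $\emptyset\neq B\subseteq W$ let $K^B\colon C\to E_N$ be the chain $U\subsetneq U\cup B\subsetneq[N]$. These $2^w-1$ chains all need witnesses. To apply Lemma~\ref{lem:descent} we must factor several of them through one embedding $G$, in such a way that a common witness in $X_n$ has an almost prescribed trace.

Call an $(r+1)$-element subset $S\subseteq[n]$ \emph{filled} if some $y\in X_n$ has $V(y)\subseteq S$ and $|V(y)|\ge r$.

\begin{lemma}\label{lem:factor}
Let $B^1,\dots,B^r\subseteq W$ and $j_1,\dots,j_r\in W$ be such that $j_i\in B^k$ if and only if $i=k$. If $K^{B^1},\dots,K^{B^r}$ have a common witness, then every $(r+1)$-element subset of $[n]$ is filled.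
\end{lemma}

\begin{proof}
Let $S=\{a_1,\dots,a_r,c\}$ be an $(r+1)$-element subset of $[n]$ and $T=[n]\setminus S$, so $|T|=|U|$. Let $F^i\colon C\to E_n$ be the chain $T\subsetneq T\cup\{a_i\}\subsetneq[n]$. Fix a bijection $\beta\colon U\to T$ and define $g\colon[N]\to\mathcal{P}([n])$ by
\[
g(j)=\begin{cases}
\{\beta(j)\} & \text{if } j\in U,\\
\{a_i: j\in B^i\} & \text{if } j\in B^1\cup\dots\cup B^r,\\
\{c\} & \text{otherwise.}
\end{cases}
\]
Let $G\colon E_n\to E_N$, $G(s)=\{j:g(j)\cap s\neq\emptyset\}$, be the homomorphism with $G^*=g$. Every singleton is a value of $g$: the singletons in $T$ come from $U$, $g(l)=\{c\}$, and $g(j_i)=\{a_i\}$ by hypothesis. So $G$ is an embedding by Lemma~\ref{lem:dual}(iii). Since $g(j)\subseteq S$ for $j\notin U$, we have $G(T)=U$. Since $a_i\in g(j)$ exactly for $j\in B^i$, we have $G(T\cup\{a_i\})=U\cup B^i$. Since no $g(j)$ is empty, $G([n])=[N]$. Hence $GF^i=K^{B^i}$ for all $i$.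

By Lemma~\ref{lem:descent}, the $F^i$ have a common witness $y\in X_n$. By \eqref{eq:witness}, $V(y)$ misses $T$ and meets $T\cup\{a_i\}$ for every $i$. Thus $\{a_1,\dots,a_r\}\subseteq V(y)\subseteq S$.
\end{proof}

The proof shows what the remaining ingredients are for. The element $1$ of $C$ confines $V(y)$ to $S$, so that one point fills few sets. The element $c$ absorbs the points of $W$ outside all $B^i$: they need a nonempty $g(j)$ so that $G([n])=[N]$, and $g(j)$ can contain neither an element of $T$ nor an $a_i$. The point $l$ guarantees that $\{c\}$ is a value of $g$.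

\subsection{Counting}

It remains to see that a large family of subsets of $W$ contains sets $B^1,\dots,B^r$ as in Lemma~\ref{lem:factor}. A family $\mathcal{C}$ of subsets of $W$ \emph{shatters} $R\subseteq W$ if every subset of $R$ has the form $B\cap R$ with $B\in\mathcal{C}$. The Sauer--Shelah lemma \cite{Sauer,Shelah} states that if $|W|=w$ and $|\mathcal{C}|>\sum_{i<r}\binom{w}{i}$, then $\mathcal{C}$ shatters some $r$-element subset of $W$.

\begin{proof}[Proof of Theorem~\ref{thm:lower}(1)]
Suppose first that every $(r+1)$-element subset of $[n]$ is filled. A point $y\in X_n$ fills $n-r$ sets if $|V(y)|=r$, one set if $|V(y)|=r+1$, and none otherwise. Therefore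
\[
|X_n|\,(n-r)\ \ge\ \binom{n}{r+1}=\frac{n-r}{r+1}\binom{n}{r},
\]
which is the first alternative.

Suppose now that some $(r+1)$-element subset is not filled. For $z\in X_N$ let $\mathcal{C}_z$ be the family of all nonempty $B\subseteq W$ such that $z$ is a witness of $K^B$. If $\mathcal{C}_z$ shattered a set $R=\{j_1,\dots,j_r\}$ with $r$ elements, there would be $B^i\in\mathcal{C}_z$ with $B^i\cap R=\{j_i\}$, and Lemma~\ref{lem:factor} would contradict the assumption. So $|\mathcal{C}_z|\le\sum_{i<r}\binom{w}{i}$ by the Sauer--Shelah lemma. Every $K^B$ has a witness, so the families $\mathcal{C}_z$ cover all $2^w-1$ nonempty subsets of $W$, and $2^w-1\le|X_N|\sum_{i<r}\binom{w}{i}$. This is the second alternative.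
\end{proof}

For part (2), note that $w$ does not occur in the first alternative. A single pair $(n,r)$ for which it fails gives the second alternative for all $w\ge r$, with a denominator that is polynomial in $w$.

\begin{proof}[Proof of Theorem~\ref{thm:lower}(2)]
Suppose first that the first alternative holds for all $n\ge4$ with $r=\lfloor n/2\rfloor$. The middle binomial coefficient is the largest of $n+1$ numbers with sum $2^n$, so $|X_n|\ge2^n/(n+1)^2\ge2^n/(4n^2)$ for all $n\ge4$.

Otherwise fix $n\ge4$ such that the first alternative fails for $r=\lfloor n/2\rfloor$. Then $n-r\ge2$, so part (1) applies for every $w\ge r$. Let $N\ge n$ and $w=N-(n-r)$, so $r\le w\le N$. From $\binom{w}{i}\le w^i\le N^{r-1}$ for $i<r$ and $2^w-1\ge2^{w-1}$ we get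
\[
|X_N|\ \ge\ \frac{2^{w-1}}{r\,N^{r-1}}=\frac{1}{r\,2^{\,n-r+1}}\cdot\frac{2^N}{N^{r-1}} .
\]
In both cases $|X_N|\ge c\,2^N/N^k$ for large $N$. Since $|\mathrm{J}(E_N)|=N$ and $2^N/N^k$ grows faster than every polynomial and than $\alpha^N$ for every $\alpha<2$, the last assertion follows.
\end{proof}

The proof used $\Phi$ only on $C$, on the $E_n$ and on embeddings between them, the naturality of $\varepsilon$, and the injectivity of $\varepsilon_C$. The requirement that $\Phi(f)$ be an embedding, which provides the witnesses, is essential; see Remark~\ref{rem:noninj}.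

The constants $c$ and $k$ depend on $\Phi$ through the pair $(n,r)$. A weaker exponential bound holds uniformly.

\begin{proposition}\label{prop:uniform}
There is $N_0$ such that $|X_N|\ge2^{N/5}$ for all $N\ge N_0$ and all functorial retractions with finite values.
\end{proposition}

\begin{proof}
For $N_1\le N_2$ the inclusion $E_{N_1}\to E_{N_2}$ yields an injective map $\mathcal{P}(X_{N_1})\to\mathcal{P}(X_{N_2})$, so $|X_{N_1}|\le|X_{N_2}|$. Apply Theorem~\ref{thm:lower}(1) with $r=t\ge2$, $n=11t$, $w=10t$, so that $n-r+w=20t$.

In the expansion $11^{11t}=\sum_i\binom{11t}{i}10^{11t-i}$ the ratio of the term of index $i+1$ to the term of index $i$ is $\frac{11t-i}{10(i+1)}$, which is at least $1$ exactly for $i\le t-1$. So the term of index $t$ is the largest, and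
\[
\binom{11t}{t}\ \ge\ \frac{1}{11t+1}\Bigl(\frac{11^{11}}{10^{10}}\Bigr)^t\ \ge\ \frac{28^t}{11t+1},
\]
as $11^{11}=285\,311\,670\,611$. Under the first alternative, $|X_{20t}|\ge|X_{11t}|\ge28^t/((t+1)(11t+1))$. Next,
\[
\sum_{i\le t}\binom{10t}{i}\ \le\ 9^t\sum_i\binom{10t}{i}9^{-i}=\Bigl(\frac{10^{10}}{9^9}\Bigr)^t\le26^t,
\]
as $9^9=387\,420\,489$. Under the second alternative, $|X_{20t}|\ge(1024^t-1)/26^t\ge28^t$, because $26\cdot28=728$ and $1024^t-728^t\ge1$. In both cases $|X_{20t}|\ge28^t/((t+1)(11t+1))$. For $20t\le N<20(t+1)$ we have $|X_N|\ge|X_{20t}|$ and $2^{N/5}<16^{t+1}$, and $28^t/((t+1)(11t+1))\ge16^{t+1}$ for all $t$ beyond an absolute constant.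
\end{proof}

\section{A retraction of almost optimal size}\label{sec:upper}

We first construct $\Phi$ on finite objects, by prescribing points, traces and pullbacks and checking (P1)--(P4), and then pass to direct limits.

\subsection{The obstacle}\label{sub:obstacle}

The retractions \eqref{eq:canonical} have $X_D=\mathrm{J}(D)$, $V(p)={\uparrow}p$ and $\mu_D(p)=p$. They fail to be functorial already for one small embedding.

\begin{example}\label{ex:three}
Let $D=\{0<1<2\}$, $E=\mathcal{P}(\{a,b\})$, $f(1)=\{a\}$, $f(2)=\{a,b\}$. Then $X_D=\{1,2\}$ with $V(1)=\{1,2\}$, $V(2)=\{2\}$, and $X_E=\{a,b\}$ with $f^\sharp\{a\}=\{1,2\}$, $f^\sharp\{b\}=\{2\}$. Condition (P3) forces $f^\triangleleft(b)=\{2\}$ and leaves $f^\triangleleft(a)=\{1\}$ or $\{1,2\}$. Condition (P2) for $x=1$ requires $f^\triangleleft(a)=\{1\}$. Condition (P4) for $x=2$ requires $2\in f^\triangleleft(a)$, since $f(2)=\{a,b\}$. The conflict disappears if we put $f^\triangleleft(a)=\{1,2\}$ and add to $X_E$ a new point $y$ with $V(y)=\{a\}$, $\mu_E(y)=\emptyset$ and $f^\triangleleft(y)=\{1\}$.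
\end{example}

The same repair works for any single proper embedding $f\colon D\to E$. Let each old point $q\in\mathrm{J}(E)$ pull back to the whole up-set $f^\sharp({\uparrow}q)$; then (P4) holds because $f(p)=\bigvee\{q:q\le f(p)\}$. For each $p\in\mathrm{J}(D)$ add a new point $y_p$ with $\mu_E(y_p)=0$, with a trace satisfying $f^\sharp V(y_p)={\uparrow}p$ (Lemma~\ref{lem:sharp}(iv)), and with pullback $\{p\}=\operatorname{Min}f^\sharp V(y_p)$; this gives (P2), and (P3) holds for both kinds of points.

To treat all embeddings at once we provide new points with all possible traces, at a cost of about $|E|$ points. The difficulty is (P1). Suppose that a new point $y$ pulls back along $f$ to $\operatorname{Min}f^\sharp V(y)$, and let $g\colon D_0\to D$ be proper. The old points $p$ of $X_D$ pull back along $g$ to $g^\sharp({\uparrow}p)$, so (P1) makes $y$ pull back along $fg$ to the whole up-set $(fg)^\sharp V(y)$ and not to its minimal elements. Thus a new point cannot act by $\operatorname{Min}$ along every proper embedding. We therefore give each new point a \emph{level} $\ell$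 and each object a \emph{rank} $\rho$. Pulled back to an object of rank greater than $\ell$, the point stays a new point; at rank equal to $\ell$ it becomes the set of minimal elements; at lower rank it becomes the whole up-set. For this to be consistent, the rank must increase strictly along proper embeddings.

\subsection{The rank}

The number $|\mathrm{J}(D)|$ is not a suitable rank: it equals $2$ for both objects in Example~\ref{ex:three}. The number $|D|$ is suitable, but the number of levels multiplies the number of points, so we want a rank of polynomial size. Let $\rho(D)$ be $|\mathrm{J}(D)|$ plus the number of unordered incomparable pairs in $\mathrm{J}(D)$. With $n=|\mathrm{J}(D)|$,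
\[
\rho(D)\le n+\binom{n}{2}=\frac{n(n+1)}{2}.
\]

\begin{lemma}\label{lem:rank}
If $f\colon D\to E$ is an embedding of finite distributive semilattices, then $\rho(D)\le\rho(E)$, with equality if and only if $f$ is an isomorphism.
\end{lemma}

\begin{proof}
Let $p\in\mathrm{J}(D)$. By Lemma~\ref{lem:sharp}(iv) there is an up-set $V$ with ${\uparrow}p=f^\sharp V=\bigcup_{q\in V}f^\sharp({\uparrow}q)$. Choose $q_p\in V$ with $p\in f^\sharp({\uparrow}q_p)$. This up-set contains $p$ and lies in ${\uparrow}p$, so it equals ${\uparrow}p$. By Lemma~\ref{lem:sharp}(iii),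
\begin{equation}\label{eq:qp}
q_p\le f(p')\iff p\le p'\qquad(p,p'\in\mathrm{J}(D)).
\end{equation}
If $q_p\le q_{p'}$, then $q_p\le f(p')$ since $q_{p'}\le f(p')$, and so $p\le p'$. Hence $p\mapsto q_p$ is injective and sends incomparable pairs to incomparable pairs. Both summands of $\rho(D)$ are thus at most the corresponding summands of $\rho(E)$.

Isomorphisms preserve $\rho$. Conversely, assume $\rho(D)=\rho(E)$. Then both summands agree. So $p\mapsto q_p$ is a bijection $\mathrm{J}(D)\to\mathrm{J}(E)$, the induced bijection on two-element subsets maps the incomparable pairs onto the incomparable pairs, and therefore it maps comparable pairs to comparable pairs. If $p<p'$, then $q_p$ and $q_{p'}$ are comparable, and $q_{p'}\le q_p$ is excluded because it implies $p'\le p$; so $q_p<q_{p'}$. Thus $q_p\le q_{p'}$ if and only if $p\le p'$, and \eqref{eq:qp} gives $\mathrm{J}(f(p'))=\{q_p:p\le p'\}=\mathrm{J}(q_{p'})$, that is, $f(p')=q_{p'}$. The image of $f$ contains $\mathrm{J}(E)$ and is a subsemilattice, so $f$ is surjective.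
\end{proof}

\subsection{Finite objects}

For a finite distributive $D$ let
\[
X_D=\mathrm{J}(D)\ \sqcup\ \{(U,\ell):U\text{ an up-set of }\mathrm{J}(D),\ \ell\in\mathbb{Z},\ 0\le\ell<\rho(D)\},\qquad\Phi(D)=\mathcal{P}(X_D).
\]
By Lemma~\ref{lem:finite}(iii), $|X_D|=n+\rho(D)|D|$, which gives the bounds of Theorem~\ref{thm:upper}. Assign to each point a trace and a level:
\[
V(p)={\uparrow}p,\quad L(p)=\rho(D)\quad\text{for }p\in\mathrm{J}(D);\qquad V(U,\ell)=U,\quad L(U,\ell)=\ell .
\]
Let $\varepsilon_D$ be the homomorphism with these traces, defined by \eqref{eq:trace}, and let $\mu_D(A)=\bigvee(A\cap\mathrm{J}(D))$, a homomorphism. An old point $p$ lies in $\varepsilon_D(d)$ if and only if ${\uparrow}p$ meets $\mathrm{J}(d)$, that is $p\le d$. Hence $\mu_D\varepsilon_D(d)=\bigvee\mathrm{J}(d)=d$.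

For an up-set $U$ of $\mathrm{J}(D)$ and an integer $\ell\ge0$ define a subset of $X_D$ by
\[
R_D(U,\ell)=\begin{cases}
\{(U,\ell)\} & \text{if }\ell<\rho(D),\\
\operatorname{Min}U & \text{if }\ell=\rho(D),\\
U & \text{if }\ell>\rho(D).
\end{cases}
\]
Two properties are read off case by case, using $\operatorname{Min}({\uparrow}p)=\{p\}$ and $U=\bigcup_{p\in\operatorname{Min}U}{\uparrow}p$:
\begin{equation}\label{eq:R}
R_D(V(x),L(x))=\{x\}\quad(x\in X_D),\qquad\bigcup_{x\in R_D(U,\ell)}V(x)=U .
\end{equation}
For an embedding $f\colon D\to E$ let $\Phi(f)$ be the homomorphism with pullbacks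
\[
f^\triangleleft(y)=R_D\bigl(f^\sharp V(y),L(y)\bigr)\qquad(y\in X_E).
\]
For an old point $q\in\mathrm{J}(E)$ the level is $\rho(E)$, so Lemmas~\ref{lem:rank} and~\ref{lem:sharp}(ii) give
\begin{equation}\label{eq:old}
f^\triangleleft(q)=\begin{cases}\{f^{-1}(q)\} & \text{if $f$ is an isomorphism},\\ f^\sharp({\uparrow}q) & \text{if $f$ is proper},\end{cases}
\end{equation}
as planned in Section~\ref{sub:obstacle}.

\begin{lemma}\label{lem:R}
Let $g\colon D_0\to D$ be an embedding of finite distributive semilattices, $U$ an up-set of $\mathrm{J}(D)$, and $\ell\ge0$. Then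
\[
\bigcup_{x\in R_D(U,\ell)}g^\triangleleft(x)=R_{D_0}(g^\sharp U,\ell).
\]
\end{lemma}

\begin{proof}
If $\ell<\rho(D)$, the left side is $g^\triangleleft(U,\ell)$, and the claim is the definition. Let $\ell\ge\rho(D)$, so that $Q=R_D(U,\ell)$ is $\operatorname{Min}U$ or $U$, a set of old points with $\bigcup_{p\in Q}{\uparrow}p=U$.

If $g$ is proper, then by \eqref{eq:old} the left side is $\bigcup_{p\in Q}g^\sharp({\uparrow}p)=g^\sharp U$. The right side is $g^\sharp U$ as well, because $\ell\ge\rho(D)>\rho(D_0)$.

If $g$ is an isomorphism, then by \eqref{eq:old} the left side is $g^{-1}(Q)$, while $\rho(D_0)=\rho(D)$ and $g^\sharp U=g^{-1}(U)$. For $\ell=\rho(D)$ both sides equal $g^{-1}(\operatorname{Min}U)=\operatorname{Min}g^{-1}(U)$, and for $\ell>\rho(D)$ both equal $g^{-1}(U)$.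
\end{proof}

\begin{proposition}\label{prop:finite}
These data satisfy {\rm(P1)--(P4)} for all embeddings between finite distributive semilattices.
\end{proposition}

\begin{proof}
Let $g\colon D_0\to D$ and $f\colon D\to E$ be embeddings.

(P1) For $y\in X_E$, Lemma~\ref{lem:R} with $U=f^\sharp V(y)$, $\ell=L(y)$ and Lemma~\ref{lem:sharp}(i) give
\[
\bigcup_{x\in f^\triangleleft(y)}g^\triangleleft(x)=R_{D_0}\bigl(g^\sharp f^\sharp V(y),L(y)\bigr)=(fg)^\triangleleft(y).
\]
Moreover $\mathrm{id}^\triangleleft(y)=R_E(V(y),L(y))=\{y\}$ by \eqref{eq:R}.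

(P2) If $f$ is an isomorphism, then $\Phi(f)$ has the inverse $\Phi(f^{-1})$ by (P1). Let $f$ be proper and $x\in X_D$. By Lemma~\ref{lem:sharp}(iv) there is an up-set $V$ of $\mathrm{J}(E)$ with $f^\sharp V=V(x)$. Since $L(x)\le\rho(D)<\rho(E)$, the pair $y=(V,L(x))$ is a point of $X_E$, and $f^\triangleleft(y)=R_D(V(x),L(x))=\{x\}$ by \eqref{eq:R}.

(P3) This is the second identity in \eqref{eq:R} with $U=f^\sharp V(y)$.

(P4) We have $\mu_E(q)=q$ for old points and $\mu_E(y)=0$ for new points, so we must show $f(\mu_D(x))=\bigvee\{q\in\mathrm{J}(E):x\in f^\triangleleft(q)\}$. If $x$ is a new point, it lies in no $f^\triangleleft(q)$, since $f^\triangleleft(q)\subseteq\mathrm{J}(D)$ by \eqref{eq:old}, and both sides are $0$. If $x=p$ is an old point, the set on the right is $\{f(p)\}$ when $f$ is an isomorphism, and $\mathrm{J}(f(p))$ when $f$ is proper, by \eqref{eq:old} and Lemma~\ref{lem:sharp}(iii). Its join is $f(p)$ in both cases.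
\end{proof}

The construction uses only that $\rho$ is a nonnegative integer satisfying Lemma~\ref{lem:rank}. Strict monotonicity is needed twice: in Lemma~\ref{lem:R}, to pass from $\operatorname{Min}$ to the whole up-set, and in (P2), to have the level $\rho(D)$ available in $X_E$.

\begin{remark}\label{rem:noninj}
By \eqref{eq:old}, old points pull back to old points. So if all new points are deleted, then (P1), (P3), (P4) and $\mu_D\varepsilon_D=\mathrm{id}_D$ persist, and we recover the retractions \eqref{eq:canonical} with $|\mathrm{J}(D)|$ atoms. On finite objects, they are thus functorial as soon as $\Phi(f)$ is allowed to be a non-injective homomorphism. The exponential growth in Theorem~\ref{thm:lower} is the price of (P2).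
\end{remark}

\subsection{Arbitrary objects}

By Propositions~\ref{prop:dict} and~\ref{prop:finite}, $\langle\Phi,\varepsilon,\mu\rangle$ has all the properties of a functorial retraction on finite objects. We extend it by approximating a distributive semilattice from inside. For a distributive $D$ let $\mathrm{Fin}(D)$ be the set of its finite subsemilattices that are themselves distributive. We use a result of Pudl\'ak \cite[Fact~4]{Pudlak}: every finite subset of $D$ is contained in a member of $\mathrm{Fin}(D)$. Applied to singletons and to $A\cup A'$ for $A,A'\in\mathrm{Fin}(D)$, it shows that $\mathrm{Fin}(D)$ is directed under inclusion with union $D$.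

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
For $A\subseteq A'$ in $\mathrm{Fin}(D)$ let $\iota_{A,A'}\colon A\to A'$ be the inclusion. The embeddings $\Phi(\iota_{A,A'})$ form a direct system; let $\overline{\Phi}(D)$ be its direct limit, with limit maps $\lambda_A\colon\Phi(A)\to\overline{\Phi}(D)$. Concretely, $\overline{\Phi}(D)$ is the disjoint union of the $\Phi(A)$, where two elements are identified when they have the same image in some $\Phi(A'')$, and joins are computed in a common $\Phi(A'')$. We use three standard properties. First, $\lambda_{A'}\Phi(\iota_{A,A'})=\lambda_A$, and the images $\lambda_A(\Phi(A))$ form a directed family with union $\overline{\Phi}(D)$. Second, each $\lambda_A$ is an embedding, because the transition maps are injective. Third, homomorphisms $h_A\colon\Phi(A)\to S$ with $h_{A'}\Phi(\iota_{A,A'})=h_A$ induce a unique homomorphism $h\colon\overline{\Phi}(D)\to S$ with $h\lambda_A=h_A$. By the first two properties $\overline{\Phi}(D)$ is ultraboolean. If $D$ is finite, it is the largest member of $\mathrm{Fin}(D)$, so $\lambda_D$ is an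 isomorphism $\Phi(D)\to\overline{\Phi}(D)$ and the size bound holds.

\emph{The functor.} Let $f\colon D\to E$ be an embedding. For $A\in\mathrm{Fin}(D)$ the restriction $f_A\colon A\to f(A)$ is an isomorphism, so $f(A)\in\mathrm{Fin}(E)$. For $A\subseteq A'$ we have $f_{A'}\iota_{A,A'}=\iota_{f(A),f(A')}f_A$, hence
\[
\lambda_{f(A')}\Phi(f_{A'})\Phi(\iota_{A,A'})=\lambda_{f(A')}\Phi(\iota_{f(A),f(A')})\Phi(f_A)=\lambda_{f(A)}\Phi(f_A).
\]
So there is a unique homomorphism $\overline{\Phi}(f)$ with $\overline{\Phi}(f)\lambda_A=\lambda_{f(A)}\Phi(f_A)$ for all $A$. It is injective, since any two elements lie in the image of one $\lambda_A$ and $\lambda_{f(A)}\Phi(f_A)$ is injective. Uniqueness together with $(fg)_A=f_{g(A)}g_A$ and $(\mathrm{id}_D)_A=\mathrm{id}_A$ shows that $\overline{\Phi}$ is a functor.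

\emph{The retraction.} Put $\overline{\varepsilon}_D(a)=\lambda_A(\varepsilon_A(a))$ for $a\in A\in\mathrm{Fin}(D)$. For $A\subseteq A'$, naturality of $\varepsilon$ gives $\lambda_{A'}(\varepsilon_{A'}(a))=\lambda_{A'}\Phi(\iota_{A,A'})(\varepsilon_A(a))=\lambda_A(\varepsilon_A(a))$, so by directedness the value does not depend on $A$. The map is a homomorphism because any two elements of $D$ lie in one $A$. Naturality of $\mu$ gives $\mu_{A'}\Phi(\iota_{A,A'})=\iota_{A,A'}\mu_A$, so the maps $\mu_A$, viewed with values in $D$, induce a homomorphism $\overline{\mu}_D$ with $\overline{\mu}_D(\lambda_A(u))=\mu_A(u)$. Then $\overline{\mu}_D\overline{\varepsilon}_D(a)=\mu_A\varepsilon_A(a)=a$.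

\emph{Naturality.} For $a\in A\in\mathrm{Fin}(D)$ and $u\in\Phi(A)$,
\begin{align*}
\overline{\Phi}(f)(\overline{\varepsilon}_D(a))&=\lambda_{f(A)}\Phi(f_A)(\varepsilon_A(a))=\lambda_{f(A)}\bigl(\varepsilon_{f(A)}(f(a))\bigr)=\overline{\varepsilon}_E(f(a)),\\
\overline{\mu}_E\overline{\Phi}(f)(\lambda_A(u))&=\mu_{f(A)}\Phi(f_A)(u)=f(\mu_A(u))=f\bigl(\overline{\mu}_D(\lambda_A(u))\bigr).
\end{align*}
Thus $\langle\overline{\Phi},\overline{\varepsilon},\overline{\mu}\rangle$ is a functorial retraction with the required bound.
\end{proof}

\begin{thebibliography}{9}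

\bibitem{Pudlak}
Pudl\'ak, \emph{On congruence lattices of lattices}, Algebra Universalis \textbf{20} (1985).

\bibitem{Sauer}
Sauer, 1972.

\bibitem{Shelah}
Shelah, 1972.

\bibitem{Wehrung}
Friedrich Wehrung, \emph{Distributive semilattices as retracts of ultraboolean ones; functorial inverses without adjunction}, arXiv:math/0409263 (2004).

\end{thebibliography}
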